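\title{The best constant in the completion of finite Toeplitz matrices}

\begin{abstract}
The diagonals of a finite Toeplitz matrix can be continued to those of a Toeplitz operator on $\ell^2(\mathbb N)$ whose norm is at most three times the norm of the matrix. We show that $3$ is not the best constant: the best constant is $C=\pi/(2d)=2.12532\ldots$, where $\cos d=d$. An explicit sequence of Hermitian unitary circulant matrices is asymptotically extremal, and for each fixed size the best constant is strictly smaller than $C$. The upper bounds also hold for block Toeplitz matrices.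
\end{abstract}

\section{The completion problem}

An $N\times N$ Toeplitz matrix is determined by its diagonals $a=(a_{-N+1},\ldots,a_{N-1})\in\mathbb C^{2N-1}$. It acts on $\ell^2(\{0,\ldots,N-1\})$ by
\[
(T_av)(m)=\sum_{n=0}^{N-1}a_{m-n}v_n,\qquad 0\le m\le N-1 .
\]
In the same way a sequence $\tilde a=(\tilde a_k)_{k\in\mathbb Z}$ defines the Toeplitz operator $(T_{\tilde a}v)(m)=\sum_{n\ge0}\tilde a_{m-n}v_n$ on $\ell^2(\mathbb N)$, $\mathbb N=\{0,1,2,\ldots\}$. Its norm $\|T_{\tilde a}\|\in[0,\infty]$ is the supremum of $|\langle T_{\tilde a}v,w\rangle|$ over finitely supported $v,w$ of norm at most $1$. We call $\tilde a$ an \emph{extension} of $a$ if $\tilde a_k=a_k$ for $|k|\le N-1$, and we put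
\[
E(a)=\inf\{\|T_{\tilde a}\|:\tilde a\text{ extends }a\},\qquad C_N=\sup\{E(a):a\in\mathbb C^{2N-1},\ \|T_a\|\le1\}.
\]
The matrix $T_a$ is the upper left corner of $T_{\tilde a}$, so $E(a)\ge\|T_a\|$, and $C_N\ge1$ measures how much norm must be lost, in the worst case, when the finite pattern is continued to an infinite one. For $N=1$ nothing is lost: extending by zeros gives $a_0I$, so $C_1=1$. For $N=2$ there is a loss: the matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ has norm $1$, and its best extension has norm $\pi/2$ (Example~\ref{ex:flip}).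

It is known that the loss stays bounded as $N$ grows: every $a$ has an extension with $\|T_{\tilde a}\|\le3\|T_a\|$. The question, which comes from the paper of Carlsson and Perfekt \cite{CP}, is whether $3$ is best possible, that is, whether $3$ is the smallest constant $C$ such that for every $N\ge1$ every $a\in\mathbb C^{2N-1}$ has an extension with $\|T_{\tilde a}\|\le C\|T_a\|$. The answer is no.

The function $\cos x-x$ is strictly decreasing on $\mathbb R$ (its derivative is negative except at isolated points), and it is positive at $\pi/6$ and negative at $\pi/4$, because $3\sqrt3>\pi>2\sqrt2$. So $\cos d=d$ has exactly one real solution, $\pi/6<d<\pi/4$, and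
\[
C=\frac{\pi}{2d}=2.12532\ldots,\qquad d=0.739085\ldots,
\]
satisfies $2<C<3$. When the $a_k$ are $D\times D$ complex matrices, the same formulas define $T_a$ and $T_{\tilde a}$ on sequences with values in $\mathbb C^D$; we then write $C_N^{(D)}$ for the analog of $C_N$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] For every $N\ge1$, every $a\in\mathbb C^{2N-1}$ has an extension with $\|T_{\tilde a}\|\le C\|T_a\|$.
\item[(ii)] $\lim_{N\to\infty}C_N=C$. More precisely, let
\[
a^{(N)}_k=\frac1N\sum_{j=0}^{N-1}\varepsilon_je^{-2\pi ijk/N},\qquad \varepsilon_j=\operatorname{sgn}\sin(2\pi j/N)\quad(\operatorname{sgn}0:=1).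
\]
Then $T_{a^{(N)}}$ is a Hermitian unitary circulant matrix, and $E(a^{(N)})\to C$.
\item[(iii)] $C_N<C$ for every $N$.
\item[(iv)] For every $D$, statements \textup{(i)} and \textup{(iii)} hold when the $a_k$ are $D\times D$ matrices: every such $a$ has an extension with $\|T_{\tilde a}\|\le C\|T_a\|$, and $C_N^{(D)}<C$ for every $N$.
\end{enumerate}
\end{theorem}

By (i) the constant $C$ works for all $N$. Any constant that works for all $N$ is at least $C_N$ for each $N$, hence at least $C$ by (ii). So the smallest constant is $C$, not $3$, and by (iii) it is a supremum $\sup_NC_N$ that no finite $N$ attains.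

Both numbers come from one extremal problem on the circle. We show that any bounded function $u$ with Fourier coefficients $\hat u(0)=\hat u(\pm1)=1$ yields extensions with constant $\|u\|_\infty$. The obvious choice $u(s)=1+2\cos s$ gives $3$, one unit for each of its three frequencies, and one might guess that some matrices need all three units. But the remaining Fourier coefficients of $u$ are free, and the best choice of them brings the norm down to $C$. The dual solution of the same extremal problem, transplanted to the $N$th roots of unity, shows that no construction can do better.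

\section{Symbols and test polynomials}\label{sec:tools}

Functions on the circle are $2\pi$-periodic functions on $\mathbb R$, integrated over a period against $dm=dt/2\pi$, and $\hat f(k)=\int f(t)e^{-ikt}\,dm$. We write $\mathcal T_n$ for the space of complex trigonometric polynomials $\sum_{|k|\le n}p_ke^{ikt}$, and $\langle x,y\rangle=y^*x$ in $\mathbb C^D$. The two lemmas below turn upper and lower bounds for $E(a)$ into questions about functions.

\begin{lemma}\label{lem:symbol}
Let $\varphi$ be a bounded measurable function with values in the $D\times D$ matrices, and let $\tilde a_k=\hat\varphi(k)$. Then $\|T_{\tilde a}\|\le\operatorname{ess\,sup}_t\|\varphi(t)\|$.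
\end{lemma}

\begin{proof}
For finitely supported $v,w$ put $f=\sum_nv_ne^{int}$ and $g=\sum_mw_me^{imt}$. Then
\[
\langle T_{\tilde a}v,w\rangle=\sum_{m,n}\langle\hat\varphi(m-n)v_n,w_m\rangle=\int\langle\varphi f,g\rangle\,dm ,
\]
and the Cauchy--Schwarz inequality and Parseval's identity bound this by $\operatorname{ess\,sup}\|\varphi\|\cdot\|v\|\|w\|$.
\end{proof}

So an upper bound for $E(a)$ is a bounded function, a \emph{symbol}, with prescribed coefficients for $|k|\le N-1$. A lower bound is a polynomial $p\in\mathcal T_{N-1}$: pairing with $p$ sees only the prescribed coefficients, and so gives the same value for all extensions.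

\begin{lemma}\label{lem:test}
For $a\in\mathbb C^{2N-1}$ and $p\in\mathcal T_{N-1}$,
\[
\Big|\sum_{|k|\le N-1}a_k\,\hat p(-k)\Big|\le E(a)\int|p|\,dm .
\]
\end{lemma}

\begin{proof}
Let $\tilde a$ be an extension with $\|T_{\tilde a}\|<\infty$. For an integer $R\ge N$ and real $\theta$, let $w_n=e^{-in\theta}$ for $0\le n<R$ and $w_n=0$ otherwise, so $\|w\|^2=R$. There are $R-|k|$ pairs $(m,n)$ in $\{0,\ldots,R-1\}^2$ with $m-n=k$, so
\[
\frac1R\langle T_{\tilde a}w,w\rangle=\frac1R\sum_{m,n<R}\tilde a_{m-n}e^{i(m-n)\theta}=\sum_{|k|<R}\Big(1-\frac{|k|}R\Big)\tilde a_ke^{ik\theta}=:\sigma_R(\theta).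
\]
Hence $|\sigma_R|\le\|T_{\tilde a}\|$ everywhere, and
\[
\Big|\sum_{|k|\le N-1}\Big(1-\frac{|k|}R\Big)a_k\,\hat p(-k)\Big|=\Big|\int\sigma_R\,p\,dm\Big|\le\|T_{\tilde a}\|\int|p|\,dm .
\]
Let $R\to\infty$ and take the infimum over $\tilde a$.
\end{proof}

\begin{example}\label{ex:flip}
Let $N=2$ and $(a_{-1},a_0,a_1)=(1,0,1)$, so that $T_a$ is the flip matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. For $p=\cos t$ the left side in Lemma~\ref{lem:test} is $\frac12+\frac12=1$, and $\int|\cos t|\,dm=2/\pi$. So $E(a)\ge\pi/2$. The even function $\varphi=\frac\pi2\operatorname{sgn}\cos t$ has $\hat\varphi(0)=0$ and $\hat\varphi(\pm1)=\frac\pi2\int|\cos t|\,dm=1$, so $E(a)=\pi/2$ by Lemma~\ref{lem:symbol}. For $N\ge2$, the matrix with $a_{\pm(N-1)}=1$ and all other diagonals zero also has norm $1$, and $p=\cos(N-1)t$ gives $C_N\ge\pi/2$.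
\end{example}

The last tool is the Fej\'er kernel
\[
F_N(t)=\sum_{|k|\le N-1}\Big(1-\frac{|k|}N\Big)e^{ikt}=\frac1N\Big|\sum_{j=0}^{N-1}e^{ijt}\Big|^2 .
\]
It lies in $\mathcal T_{N-1}$, it is nonnegative with finitely many zeros on the circle, and $\hat F_N(k)=\max(1-|k|/N,0)$; in particular $\hat F_N(0)=1$.

\section{Where the constants $3$ and $C$ come from}\label{sec:idea}

The symbol in Example~\ref{ex:flip} was guessed. We now build a symbol for the flip matrix by a method that is less efficient for this matrix but works for all matrices.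

\subsection*{The flip matrix again}
For a measure $\mu$ with masses $\mu_l$ at finitely many points $\theta_l$, put $\hat\mu(k)=\sum_l\mu_le^{-ik\theta_l}$ and $(f*\mu)(t)=\sum_l\mu_lf(t-\theta_l)$, so that $\widehat{f*\mu}(k)=\hat f(k)\hat\mu(k)$. Let $\mu$ have mass $\frac12$ at $0$ and $-\frac12$ at $\pi$. Then $\hat\mu(0)=0$ and $\hat\mu(\pm1)=1$: the measure $\mu$ has the right coefficients, but it is not a bounded function. What it has instead is a majorant, the measure $\nu$ with mass $\frac12$ at both points, and $\hat\nu(0)=1$, $\hat\nu(\pm1)=0$. At frequencies $|k|\le1$ the measure $\nu$ cannot be told apart from $dm$. Convolving with $F_2=1+\cos t$, which has no other frequencies, gives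
\[
F_2*\nu=\tfrac12(1+\cos t)+\tfrac12(1-\cos t)=1,\qquad F_2*\mu=\tfrac12(1+\cos t)-\tfrac12(1-\cos t)=\cos t .
\]
The function $F_2*\mu$ is bounded by $1$, but its coefficients at $\pm1$ have been damped from $1$ to $\frac12$. To undo the damping, convolve with $vF_2$ instead, where $v$ is bounded and $\widehat{vF_2}(k)=1$ for $|k|\le1$. Then $\varphi=(vF_2)*\mu$ has the right coefficients, and since $F_2\ge0$,
\[
|\varphi|\le\|v\|_\infty\,F_2*\nu=\|v\|_\infty .
\]
For $v(t)=1+2\cos2t$, which is $\pi$-periodic, this gives $\varphi=(1+2\cos2t)\cos t=2\cos t+\cos3t$, a symbol for the flip matrix of norm $3$. The cost of the method is $\|v\|_\infty$, so we look for $v$ of small norm.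

\subsection*{Admissible multipliers}
Call $v\in L^\infty$ \emph{$N$-admissible} if $\widehat{vF_N}(k)=1$ for $|k|\le N-1$. The Fej\'er kernel is convenient because the translates of the triangle $\hat F_N$ by multiples of $N$ add up to $1$. This produces admissible functions for all $N$ from one function $u$.

\begin{lemma}\label{lem:admissible}
Let $u\in L^\infty$ satisfy $\hat u(0)=\hat u(\pm1)=1$. Then $u_N(t)=u(Nt)$ is $N$-admissible for every $N$.
\end{lemma}

\begin{proof}
The coefficient $\hat u_N(l)$ equals $\hat u(j)$ if $l=jN$ and vanishes if $N$ does not divide $l$. As $F_N$ is a trigonometric polynomial, $\widehat{u_NF_N}(k)=\sum_j\hat u(j)\hat F_N(k-jN)$, and only $j$ with $|k-jN|<N$ contribute. For $0\le k\le N-1$ these lie in $\{0,1\}$, and the sum is $(1-\frac kN)\hat u(0)+\frac kN\hat u(1)=1$. For $-(N-1)\le k<0$ they are $j=0,-1$, and the sum is $(1-\frac{|k|}N)\hat u(0)+\frac{|k|}N\hat u(-1)=1$.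
\end{proof}

How small can $\|u\|_\infty$ be? For $\lambda\ge0$ the constraints give
\begin{equation}\label{eq:dual}
1+\lambda=\int u(s)(1+\lambda\cos s)\,dm\le\|u\|_\infty\int|1+\lambda\cos s|\,dm ,
\end{equation}
with equality if $u$ is a positive multiple of $\operatorname{sgn}(1+\lambda\cos s)$. So we look for a step function that equals $M$ on an arc $|s|<\frac\pi2+x$ and $-M$ on the rest of $[-\pi,\pi]$, where $0<x<\frac\pi2$. The two arcs have lengths $\pi+2x$ and $\pi-2x$, and $\cos s$ integrates to $2\cos x$ over the first and to $-2\cos x$ over the second. Since $u$ is even,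
\[
\hat u(0)=\frac{M}{2\pi}\big[(\pi+2x)-(\pi-2x)\big]=\frac{2Mx}\pi,\qquad \hat u(\pm1)=\frac M{2\pi}\,4\cos x=\frac{2M\cos x}\pi .
\]
Both equal $1$ exactly when $\cos x=x$ and $M=\pi/(2x)$, that is, when $x=d$ and $M=C$.

\begin{lemma}\label{lem:u}
Let $u$ be $2\pi$-periodic with $u=C$ for $|s|<\frac\pi2+d$ and $u=-C$ for $\frac\pi2+d<|s|\le\pi$, and let $\lambda=1/\sin d>1$. Then $\hat u(0)=\hat u(\pm1)=1$, $|u|=C$ almost everywhere, and
\begin{equation}\label{eq:mean}
\int|1+\lambda\cos s|\,dm=\frac{1+\lambda}C .
\end{equation}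
Every bounded function with these three coefficients has norm at least $C$.
\end{lemma}

\begin{proof}
The coefficients were computed above. Since $\cos(\frac\pi2+d)=-\sin d=-1/\lambda$, we have $1+\lambda\cos s>0$ exactly when $|s|<\frac\pi2+d$, so $u=C\operatorname{sgn}(1+\lambda\cos s)$ almost everywhere. Equality then holds in \eqref{eq:dual}, which is \eqref{eq:mean}. The last claim follows by inserting \eqref{eq:mean} into \eqref{eq:dual}.
\end{proof}

From now on $u$ and $\lambda$ are those of Lemma~\ref{lem:u}. The function $u$ drives the upper bound, and its dual partner $1+\lambda\cos s$ the lower bound.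

\section{The upper bound}\label{sec:upper}

To repeat the construction for an arbitrary contraction $T_a$ we need a measure with coefficients $a_k$ that is dominated by positive measures which look like $dm$ at frequencies $|k|\le N-1$. Many measures have the right coefficients; the difficulty is the domination, and this is where the hypothesis $\|T_a\|\le1$ must enter. The device is to encode that hypothesis as positivity of a block Toeplitz form with $a_k$ in the off-diagonal corner and the coefficients of $dm$ on the diagonal. A positive Toeplitz form is represented by a positive matrix measure, and positivity of each mass bounds its corner by its diagonal. The argument uses matrix entries even for scalar $a$, so we let $D$ be arbitrary. Let $\delta_{k,0}$ be $1$ for $k=0$ and $0$ otherwise.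

\begin{lemma}\label{lem:measure}
Let $a_k$, $|k|\le N-1$, be $D\times D$ matrices with $\|T_a\|\le1$. There are finitely many real $\theta_l$ and $D\times D$ matrices $X_l\ge0$, $Z_l\ge0$ and $Y_l$ such that
\begin{equation}\label{eq:moments}
\sum_le^{-ik\theta_l}Y_l=a_k,\qquad\sum_le^{-ik\theta_l}X_l=\sum_le^{-ik\theta_l}Z_l=\delta_{k,0}I\qquad(|k|\le N-1),
\end{equation}
\begin{equation}\label{eq:domination}
|\langle Y_lx,y\rangle|\le\langle X_ly,y\rangle^{1/2}\langle Z_lx,x\rangle^{1/2}\qquad(x,y\in\mathbb C^D).
\end{equation}
\end{lemma}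

\begin{proof}
\emph{A positive form.} Put
\[
A_k=\begin{pmatrix}\delta_{k,0}I&a_k\\ a_{-k}^*&\delta_{k,0}I\end{pmatrix},\qquad|k|\le N-1,
\]
so that $A_k^*=A_{-k}$. On $V=(\mathbb C^{2D})^N$ define the Hermitian form $[x,y]=\sum_{i,j=0}^{N-1}y_i^*A_{i-j}x_j$. Write $x_j=(\xi_j,\eta_j)$ with $\xi_j,\eta_j\in\mathbb C^D$. Then
\[
x_i^*A_{i-j}x_j=\delta_{i-j,0}\,(\xi_i^*\xi_j+\eta_i^*\eta_j)+\xi_i^*a_{i-j}\eta_j+\overline{\xi_j^*a_{j-i}\eta_i},
\]
and summing over $i,j$ gives
\[
[x,x]=\|\xi\|^2+\|\eta\|^2+2\operatorname{Re}\langle T_a\eta,\xi\rangle\ge(\|\xi\|-\|\eta\|)^2\ge0 .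
\]
This is the only use of $\|T_a\|\le1$.

\emph{The shift becomes a unitary.} By the Cauchy--Schwarz inequality for $[\cdot,\cdot]$, the vectors with $[x,x]=0$ form a subspace orthogonal to all of $V$. The quotient $H$ by this subspace is a finite-dimensional Hilbert space; let $q\colon V\to H$ be the quotient map. Let $V_0=\{x:x_{N-1}=0\}$, $V_1=\{x:x_0=0\}$, and let $S\colon V_0\to V_1$ be the bijection $(x_0,\ldots,x_{N-2},0)\mapsto(0,x_0,\ldots,x_{N-2})$. Because the entries $A_{i-j}$ depend only on $i-j$, we have $[Sx,Sy]=[x,y]$; this is where the Toeplitz structure is used. In particular $q(x)=0$ implies $q(Sx)=0$, so $q(x)\mapsto q(Sx)$ is a well-defined linear isometry of $q(V_0)$ onto $q(V_1)$. These subspaces have equal dimension, hence so do their orthogonal complements in $H$, and any isometry between the complements extends the map to a unitary $U$ on $H$.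

\emph{The measure.} Define $J\colon\mathbb C^{2D}\to H$ by $J\zeta=q(\zeta,0,\ldots,0)$. For $0\le j\le N-1$, the vector $U^jJ\zeta$ is the class of the element of $V$ with $\zeta$ in position $j$ and zeros elsewhere. Hence, for $0\le i,j\le N-1$,
\[
\omega^*A_{i-j}\zeta=\langle U^jJ\zeta,U^iJ\omega\rangle_H=\langle U^{-(i-j)}J\zeta,J\omega\rangle_H,
\]
which says that $A_k=J^*U^{-k}J$ for $|k|\le N-1$. Let $U=\sum_le^{i\theta_l}P_l$ be the spectral decomposition, a finite sum with orthogonal projections $P_l$, and put
\[
B_l=J^*P_lJ=\begin{pmatrix}X_l&Y_l\\Y_l^*&Z_l\end{pmatrix}\ge0 .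
\]
Then $A_k=\sum_le^{-ik\theta_l}B_l$, and comparing blocks gives \eqref{eq:moments}. Finally $\langle Y_lx,y\rangle=\langle B_l(0,x),(y,0)\rangle$, and \eqref{eq:domination} is the Cauchy--Schwarz inequality for the form of $B_l$.
\end{proof}

For the flip matrix one may take $\theta_1=0$, $\theta_2=\pi$ and $B_1=\frac12\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$, $B_2=\frac12\left(\begin{smallmatrix}1&-1\\-1&1\end{smallmatrix}\right)$: the corners are the masses of $\mu$, the diagonal entries those of $\nu$. In general there are two majorants, and \eqref{eq:domination} bounds $Y_l$ by their geometric mean.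

\begin{proposition}\label{prop:extension}
Let $v$ be $N$-admissible. Then every $a=(a_k)_{|k|\le N-1}$ with $D\times D$ matrix entries has an extension with $\|T_{\tilde a}\|\le\|v\|_\infty\|T_a\|$.
\end{proposition}

\begin{proof}
If $T_a=0$ then $a=0$ and the zero extension works. Otherwise scale so that $\|T_a\|=1$ and apply Lemma~\ref{lem:measure}. Put $\varphi(t)=\sum_l(vF_N)(t-\theta_l)\,Y_l$. By admissibility and \eqref{eq:moments},
\[
\hat\varphi(k)=\widehat{vF_N}(k)\sum_le^{-ik\theta_l}Y_l=a_k\qquad(|k|\le N-1),
\]
so $\tilde a=\hat\varphi$ extends $a$. Since $F_N$ has degree at most $N-1$, only the known moments of $X_l$ enter in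
\[
\sum_lF_N(t-\theta_l)X_l=\sum_{|k|\le N-1}\hat F_N(k)e^{ikt}\sum_le^{-ik\theta_l}X_l=\hat F_N(0)I=I,
\]
and the same holds for $Z_l$. For almost every $t$ we have $|v(t-\theta_l)|\le\|v\|_\infty$ for all $l$. For such $t$, the positivity of $F_N$, inequality \eqref{eq:domination} and the Cauchy--Schwarz inequality in $l$ give
\begin{align*}
|\langle\varphi(t)x,y\rangle|&\le\|v\|_\infty\sum_l\big(F_N(t-\theta_l)\langle X_ly,y\rangle\big)^{1/2}\big(F_N(t-\theta_l)\langle Z_lx,x\rangle\big)^{1/2}\\
&\le\|v\|_\infty\Big(\sum_lF_N(t-\theta_l)\langle X_ly,y\rangle\Big)^{1/2}\Big(\sum_lF_N(t-\theta_l)\langle Z_lx,x\rangle\Big)^{1/2}\\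
&=\|v\|_\infty\|x\|\|y\|
\end{align*}
for all $x,y\in\mathbb C^D$. Lemma~\ref{lem:symbol} gives $\|T_{\tilde a}\|\le\|v\|_\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(i)}, for all $D$]
By Lemmas~\ref{lem:admissible} and~\ref{lem:u}, $u_N$ is $N$-admissible and $\|u_N\|_\infty=C$. Apply Proposition~\ref{prop:extension} with $v=u_N$.
\end{proof}

With $v(t)=1+2\cos Nt$ the same proposition gives the constant $3$. Since $C<3$, the question is already answered; it remains to see that $C$ is the exact value.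

\section{Sharpness}\label{sec:lower}

\subsection*{Unitary circulants}
A Toeplitz matrix is \emph{circulant} if $a_{k-N}=a_k$ for $1\le k\le N-1$. Let $t_j=2\pi j/N$, let $\varepsilon_0,\ldots,\varepsilon_{N-1}$ be any signs, and let $a_k=\frac1N\sum_j\varepsilon_je^{-ikt_j}$. This is $N$-periodic in $k$, so $T_a$ is circulant. The vectors $w^{(l)}=(e^{-int_l})_{0\le n<N}$, $0\le l<N$, are orthogonal, since $\frac1N\sum_ne^{in(t_j-t_l)}=\delta_{j-l,0}$, and by the same identity
\[
(T_aw^{(l)})(m)=\sum_j\varepsilon_je^{-imt_j}\,\frac1N\sum_ne^{in(t_j-t_l)}=\varepsilon_le^{-imt_l}.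
\]
So $T_a$ has an orthogonal basis of eigenvectors with eigenvalues $\pm1$: it is Hermitian and unitary, and $\|T_a\|=1$. For $p\in\mathcal T_{N-1}$ we have $\sum_{|k|\le N-1}a_k\hat p(-k)=\frac1N\sum_j\varepsilon_jp(t_j)$, and Lemma~\ref{lem:test} becomes
\begin{equation}\label{eq:grid}
\Big|\frac1N\sum_{j=0}^{N-1}\varepsilon_j\,p(t_j)\Big|\le E(a)\int|p|\,dm\qquad(p\in\mathcal T_{N-1}).
\end{equation}
We want polynomials that are large on the grid $t_j$ and small in mean. Example~\ref{ex:flip} is the case $N=2$, $\varepsilon=(1,-1)$, $p=\cos t$.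

\subsection*{Which polynomials to test}
The dual function of Lemma~\ref{lem:u} suggests $p(t)=1+\lambda\cos Nt$. It equals $1+\lambda$ on the grid and has mean modulus $(1+\lambda)/C$, so with all $\varepsilon_j=1$ the ratio would be exactly $C$. But its degree is $N$, one too many, and the conclusion is false: for $\varepsilon_j\equiv1$ the matrix is the identity and $E(a)=1$. The frequencies $\pm N$ have to be moved inward. Write $\cos Nt=\operatorname{Re}e^{-iNt}$ and multiply $e^{-iNt}$ by $h(e^{it})$, where $h$ is a polynomial with $h(0)=0$, so that $h(e^{it})$ has only positive frequencies: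
\begin{equation}\label{eq:pN}
p_N(t)=\operatorname{Re}h(e^{it})+\lambda\operatorname{Re}\big(h(e^{it})e^{-iNt}\big).
\end{equation}
If $h$ were real on the circle, $p_N$ would be $h\cdot(1+\lambda\cos Nt)$, a slowly modulated copy of the dual function, and the signs $\varepsilon_j=\operatorname{sgn}h(e^{it_j})$ would recover the ratio $C$ as $N\to\infty$. A real function has $\hat f(-k)=\overline{\hat f(k)}$, so no nonzero $h$ with only positive frequencies is real. It can, however, be nearly real in the mean, and that is enough. Since $\operatorname{Re}h(e^{it})$ has mean zero, it must change sign; the next lemma shows that the fixed sign pattern $\operatorname{sgn}\sin t$ serves for every degree of approximation, which is why one family $a^{(N)}$ is extremal.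

\begin{lemma}\label{lem:h}
For every $0<\tau<1$ there is a polynomial $h\ne0$ with $h(0)=0$ and
\begin{equation}\label{eq:h}
\int\operatorname{Re}h(e^{it})\operatorname{sgn}(\sin t)\,dm\ge(1-\tau)\int|h(e^{it})|\,dm .
\end{equation}
\end{lemma}

\begin{proof}
For $0<r<1$ and $z=e^{it}$,
\[
\frac{1+rz}{1-rz}=P_r+iQ_r,\qquad P_r=\frac{1-r^2}{1-2r\cos t+r^2},\qquad Q_r=\frac{2r\sin t}{1-2r\cos t+r^2}.
\]
The Poisson kernel $P_r$ is positive with mean $1$, while its conjugate $Q_r$ has the sign of $\sin t$ and is large in mean:
\[
\int|Q_r|\,dm=\frac1\pi\Big[\log(1-2r\cos t+r^2)\Big]_0^\pi=\frac2\pi\log\frac{1+r}{1-r}\to\infty\qquad(r\to1).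
\]
Let $h_r(z)=-i\big(\frac{1+rz}{1-rz}-1\big)=-2i\sum_{n\ge1}r^nz^n$. On the circle $\operatorname{Re}h_r=Q_r$ and $\operatorname{Im}h_r=1-P_r$, so $\int|\operatorname{Im}h_r|\,dm\le2$ and
\[
\frac{\int\operatorname{Re}h_r\operatorname{sgn}(\sin t)\,dm}{\int|h_r|\,dm}\ge\frac{\int|Q_r|\,dm}{2+\int|Q_r|\,dm}\to1 .
\]
Fix $r$ so that the left side exceeds $1-\tau$. The partial sums of the series for $h_r$ vanish at $0$ and converge uniformly on the circle, so both integrals converge, and a partial sum of high degree satisfies \eqref{eq:h}.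
\end{proof}

To evaluate $\int|p_N|\,dm$ we use that the slow variable $t$ and the fast variable $Nt$ become independent.

\begin{lemma}\label{lem:torus}
If $\Psi(t,s)$ is continuous and $2\pi$-periodic in each variable, then
\[
\int\Psi(t,Nt)\,dm(t)\to\iint\Psi(t,s)\,dm(s)\,dm(t)\qquad(N\to\infty).
\]
\end{lemma}

\begin{proof}
Let $\Psi=e^{i(\alpha t+\beta s)}$ with integers $\alpha,\beta$. For $N>|\alpha|$ we have $\alpha+\beta N=0$ only if $\alpha=\beta=0$, so the two sides are equal. Linear combinations of such exponentials are uniformly dense by the Stone--Weierstrass theorem, and both sides are bounded by $\sup|\Psi|$.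
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(ii)}]
We have seen that $T_{a^{(N)}}$ is a Hermitian unitary circulant. Fix $0<\tau<1$, take $h$ from Lemma~\ref{lem:h}, and let $L=\deg h$ and $\|h\|_1=\int|h(e^{it})|\,dm>0$. For $N\ge L+1$ define $p_N$ by \eqref{eq:pN}. The first term has degree $L\le N-1$. Since $h(0)=0$, the function $h(e^{it})e^{-iNt}$ has frequencies between $1-N$ and $L-N$, and its conjugate between $N-L$ and $N-1$. So $p_N\in\mathcal T_{N-1}$.

\emph{The grid average.} As $e^{-iNt_j}=1$, we have $p_N(t_j)=(1+\lambda)\operatorname{Re}h(e^{it_j})$. The function $\operatorname{Re}h(e^{it})\operatorname{sgn}(\sin t)$ is bounded and continuous except at $0$ and $\pi$, so its Riemann sums converge, and by \eqref{eq:h}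
\begin{equation}\label{eq:num}
\frac1N\sum_j\varepsilon_jp_N(t_j)\to(1+\lambda)\int\operatorname{Re}h\operatorname{sgn}(\sin t)\,dm\ge(1-\tau)(1+\lambda)\|h\|_1 .
\end{equation}

\emph{The mean modulus.} By Lemma~\ref{lem:torus}, $\int|p_N|\,dm\to\int G(t)\,dm(t)$, where
\[
G(t)=\int\big|\operatorname{Re}h(e^{it})+\lambda\operatorname{Re}\big(h(e^{it})e^{-is}\big)\big|\,dm(s).
\]
Fix $t$ and write $h(e^{it})=\rho e^{i\psi}$ with $\rho\ge0$. Then $\operatorname{Re}(he^{-is})=\rho\cos(s-\psi)$, and translating $s$ gives $G(t)=g(\operatorname{Re}h)$ with $g(\alpha)=\int|\alpha+\lambda\rho\cos s|\,dm(s)$. Here $h$ need not be real: $g$ is convex, and it is even by the substitution $s\mapsto s+\pi$. As $\operatorname{Re}h$ is a convex combination of $\rho$ and $-\rho$, we get $G(t)\le g(\rho)=\rho\int|1+\lambda\cos s|\,dm$. By \eqref{eq:mean},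
\begin{equation}\label{eq:den}
\lim_{N\to\infty}\int|p_N|\,dm\le\frac{1+\lambda}C\,\|h\|_1 .
\end{equation}

\emph{Conclusion.} Let $E_*=\liminf_NE(a^{(N)})$, which is at most $C$ by part (i). Passing to the limit in \eqref{eq:grid} along a subsequence with $E(a^{(N)})\to E_*$, and using \eqref{eq:num} and \eqref{eq:den}, we obtain $(1-\tau)(1+\lambda)\|h\|_1\le E_*(1+\lambda)\|h\|_1/C$. So $E_*\ge(1-\tau)C$ for every $\tau$, and $E_*\ge C$. Since $E(a^{(N)})\le C_N\le C$, both $E(a^{(N)})$ and $C_N$ tend to $C$.
\end{proof}

\section{Strict inequality for each $N$}\label{sec:strict}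

By Lemma~\ref{lem:u}, $u_N$ has the least norm among the multipliers supplied by Lemma~\ref{lem:admissible}. For a fixed $N$, though, an admissible function need not be a function of $Nt$, and there is room to do better. To find the least norm we dualize again. Testing on the exponentials $e^{-ikt}$, $|k|\le N-1$, which span $\mathcal T_{N-1}$ and equal $1$ at $t=0$, shows that $v\in L^\infty$ is $N$-admissible if and only if
\begin{equation}\label{eq:reproduce}
\int p\,vF_N\,dm=p(0)\qquad(p\in\mathcal T_{N-1}).
\end{equation}
So $v$ must represent evaluation at $0$, and the relevant quantity is the norm of this functional,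
\[
\gamma_N=\max\Big\{|p(0)|:\ p\in\mathcal T_{N-1},\ \int|p|F_N\,dm=1\Big\}.
\]
Since $F_N>0$ almost everywhere, $p\mapsto\int|p|F_N\,dm$ is a norm on the finite-dimensional space $\mathcal T_{N-1}$; its unit sphere is compact, and the maximum exists. The next proposition proves part (iii) and the rest of part (iv), with a bound that does not depend on $D$.

\begin{proposition}\label{prop:strict}
For all $N$ and $D$ we have $C_N^{(D)}\le\gamma_N<C$.
\end{proposition}

\begin{proof}
\emph{The bound $C_N^{(D)}\le\gamma_N$.} View $\mathcal T_{N-1}$ as a subspace of $L^1(F_N\,dm)$. By the Hahn--Banach theorem, the functional $p\mapsto p(0)$ extends to $L^1(F_N\,dm)$ with the same norm $\gamma_N$. Every bounded functional on $L^1(F_N\,dm)$ has the form $f\mapsto\int fvF_N\,dm$ with $v\in L^\infty(F_N\,dm)$ of the same norm, and this space equals $L^\infty(dm)$ because the two measures have the same null sets. So there is $v$ with $\|v\|_\infty=\gamma_N$ satisfying \eqref{eq:reproduce}. It is $N$-admissible, and Proposition~\ref{prop:extension} applies.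

\emph{The bound $\gamma_N<C$.} Let $p$ attain the maximum, and multiply it by a unimodular constant so that $p(0)=\gamma_N$. By \eqref{eq:reproduce} for $v=u_N$, and since $|u_N|=C$ almost everywhere,
\[
C-\gamma_N=\int\big(C|p|-\operatorname{Re}(p\,u_N)\big)F_N\,dm ,
\]
and the integrand is nonnegative. So $\gamma_N\le C$. Suppose $\gamma_N=C$. As $F_N>0$ almost everywhere, $\operatorname{Re}(p\,u_N)=C|p|=|p\,u_N|$ almost everywhere, which forces $p\,u_N=C|p|$. By continuity $p$ is real, $p\ge0$ on the arcs where $u_N=C$, and $p\le0$ on the arcs where $u_N=-C$. Hence $p$ vanishes wherever $u_N$ jumps, that is, where $Nt\equiv\pm(\frac\pi2+d)$ modulo $2\pi$. Since $0<\frac\pi2+d<\pi$, these are $2N$ distinct points of the circle. But $e^{i(N-1)t}p(t)$ is a nonzero polynomial in $e^{it}$ of degree at most $2N-2$, so $p$ has at most $2N-2$ zeros on the circle. This contradiction shows $\gamma_N<C$.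
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The obstruction in the last step is the one met in Section~\ref{sec:lower}: the sign pattern of $u_N$ is that of $1+\lambda\cos Nt$, which has degree $N$, and a polynomial of degree $N-1$ is two zeros short of matching it. By part (ii) and $C_N\le\gamma_N<C$, the resulting gap $C-\gamma_N$ tends to zero.

\begin{thebibliography}{1}
\bibitem{CP}
Marcus Carlsson and Karl-Mikael Perfekt,
\emph{Nehari's theorem for convex domain Hankel and Toeplitz operators in several variables},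
arXiv:1709.01843 (2017).
\end{thebibliography}
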